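\title{A hyperbolic group acting acylindrically on a tree with no quasi-convex splitting}

\begin{abstract}
A non-elementary hyperbolic group that splits over quasi-convex subgroups has a non-elementary acylindrical action on a tree. We show that the converse fails. Every torsion-free non-elementary hyperbolic group $B$ with property FA is a vertex group of a torsion-free hyperbolic amalgam $G=A*_FB$, with $F$ free of rank two, whose action on its Bass--Serre tree is non-elementary with trivial stabilizers of paths of length three, and which fixes a point in every action on a tree with quasi-convex edge stabilizers. We also give an exact criterion for amalgams of this kind to admit a quasi-convex splitting.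
\end{abstract}

\section{Introduction}\label{sec:intro}

Let a group $G$ act by simplicial isometries on a simplicial tree $T$. Edge paths in $T$ are always without backtracking, and points of $T$ are points of the geometric realization, so that midpoints of edges count. For integers $k\ge0$ and $C>0$, the action is \emph{$(k,C)$-acylindrical} if the pointwise stabilizer of every edge path of length at least $k$ has at most $C$ elements, and it is \emph{acylindrical} if this holds for some $k$ and $C$. An element of $G$ is \emph{loxodromic} if it fixes no point of $T$ and translates along an invariant bi-infinite line, its \emph{axis}. The action is \emph{non-elementary} if $G$ contains two loxodromic elements with no common fixed end of $T$.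

Now let $G$ be a hyperbolic group. A \emph{quasi-convex splitting} of $G$ is an action of $G$ on a tree with no global fixed point in which every edge stabilizer is a quasi-convex subgroup of $G$. The two notions measure different things. Acylindricity is a property of the action on the tree: it bounds the diameter of the set fixed by an infinite subgroup. Quasi-convexity is a property of the edge stabilizers inside $G$: it says that they are not distorted in the word metric. The following question is posed in \cite{Cohen}.

\begin{quote}
\emph{Let $G$ be a hyperbolic group with a non-elementary acylindrical action on a tree. Does $G$ admit a quasi-convex splitting?}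
\end{quote}

For $k\le1$ the answer is yes. A $(0,C)$-acylindrical action is $(1,C)$-acylindrical, and a $(1,C)$-acylindrical action has finite edge stabilizers, which are quasi-convex; a loxodromic element rules out a global fixed point, so the given action is itself a quasi-convex splitting. The implication in the other direction always holds. Call a hyperbolic group \emph{non-elementary} if it is not virtually cyclic.

\begin{theorem}\label{thm:converse}
Let $G$ be a non-elementary hyperbolic group with a quasi-convex splitting. After barycentric subdivision and passing to the minimal invariant subtree, the action is acylindrical and non-elementary.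
\end{theorem}

So the question asks whether two classes of hyperbolic groups coincide. An acylindrical action need not have quasi-convex edge stabilizers, but the question allows us to change the tree, and one might expect that a distorted edge group can be traded for a better one. Example~\ref{ex:oneletter} is a case where exactly this happens. Nevertheless the answer is no. A group has \emph{property FA} if it fixes a vertex in every action without inversions on a tree.

\begin{theorem}\label{thm:main}
Let $B$ be a torsion-free non-elementary hyperbolic group with property FA. Then $B$ is a vertex group of an amalgam $G=A*_FB$, with $F$ free of rank $2$, such that: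
\begin{enumerate}
\item[(1)] $G$ is hyperbolic and torsion-free;
\item[(2)] the action of $G$ on the Bass--Serre tree of $A*_FB$ is $(3,1)$-acylindrical and non-elementary;
\item[(3)] every action of $G$ by simplicial isometries on a tree with quasi-convex edge stabilizers has a global fixed point (a vertex or the midpoint of an edge). So $G$ has no quasi-convex splitting.
\end{enumerate}
\end{theorem}

Such groups $B$ exist. For $n\ge2$, the group $Sp(n,1)$ has a torsion-free cocompact lattice (Borel, Selberg), which is hyperbolic and non-elementary. It has property (T) (Kostant), hence property FA (Watatani; Alperin). Thus Theorem~\ref{thm:main} answers the question negatively, with $k=3$ and $C=1$. A counterexample needs $k\ge2$ by the remark above; we do not settle whether $k=2$ is possible.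

The two factors of the amalgam play separate roles. The subgroup $F$ is malnormal and quasi-convex in $B$, and this alone makes $G$ hyperbolic and the action acylindrical, however $F$ sits in $A$ (Section~\ref{sec:amalgam}). In any action of $G$ on a tree, $B$ fixes a point $v$, and the group $A$ is built so that it must fix $v$ too when edge stabilizers are quasi-convex: $A$ is generated by $F$ and two elements that conjugate $F$ into itself, and $F$ normally generates $A$ (Section~\ref{sec:ascending}). The construction of $A$ is by small cancellation (Section~\ref{sec:A}); the one long argument of the paper is the proof that $F$ embeds in $A$ (Section~\ref{sec:embed}). Theorem~\ref{thm:converse} and the criterion of Theorem~\ref{thm:criterion} are not used in the proof of Theorem~\ref{thm:main}, but they show what $A$ has to look like.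

\section{Background on hyperbolic groups and trees}\label{sec:background}

A finitely generated group $G$ is \emph{hyperbolic} if, in its Cayley graph for a finite generating set, each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two sides, for some fixed integer $\delta$. Cutting along a diagonal shows that each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the other three. A subgroup $E$ is \emph{$\kappa$-quasi-convex} if every geodesic between two elements of $E$ lies in the $\kappa$-neighborhood of $E$, and \emph{quasi-convex} if this holds for some $\kappa$. We use the following standard facts about a hyperbolic group $G$.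
\begin{enumerate}
\item[(H1)] A subgroup $E$ is quasi-convex if and only if it is finitely generated and \emph{undistorted}, meaning that the inclusion $E\to G$ is a quasi-isometric embedding of word metrics. Hence quasi-convexity does not depend on the generating set; finite subgroups, conjugates of quasi-convex subgroups and subgroups commensurable with them are quasi-convex; and if $A\le G$ is hyperbolic and undistorted, a subgroup of $A$ is quasi-convex in $A$ if and only if it is quasi-convex in $G$.
\item[(H2)] The intersection of two quasi-convex subgroups is quasi-convex.
\item[(H3)] The finite subgroups of $G$ have bounded order.
\end{enumerate}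

Let a group $G$ act on a tree $T$. An \emph{inversion} is an element that exchanges the endpoints of an edge. For $H\le G$ let $\operatorname{Fix}(H)$ be the set of points fixed by $H$.
\begin{enumerate}
\item[(T1)] The action on the barycentric subdivision $\widehat T$ has no inversions and the same fixed points. The stabilizer of an edge of $\widehat T$ is the pointwise stabilizer of an edge of $T$, which has index at most $2$ in the setwise stabilizer. By (H1), $T$ has quasi-convex edge stabilizers, in either sense, if and only if $\widehat T$ has.
\item[(T2)] If there are no inversions, $\operatorname{Fix}(H)$ is empty or a subtree (a connected union of vertices and closed edges). If $H$ preserves a subtree $Y$ and fixes a point $p$, it fixes the point of $Y$ nearest to $p$.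
\item[(T3)] A loxodromic element $h$ has a unique axis $\ell$, which is also the axis of $h^p$ for $p\neq0$, and $g\ell$ is the axis of $ghg^{-1}$. Every non-empty $h$-invariant subtree contains $\ell$.
\item[(T4)] A finitely generated group acting without inversions and without a global fixed point contains a loxodromic element \cite[I.6.5]{Serre}.
\end{enumerate}

In an amalgam $G=A*_FB$ the factors embed and $A\cap B=F$. The \emph{Bass--Serre tree} has vertex set $G/A\sqcup G/B$ and edge set $G/F$, the edge $gF$ joining $gA$ to $gB$. The action is without inversions, the stabilizers are the conjugates of $A$, $B$ and $F$, and there is no global fixed point if $F\ne A$ and $F\neq B$. An element of finite order fixes a vertex, so it is conjugate into $A$ or $B$.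

\section{Quasi-convex edge stabilizers force acylindricity}\label{sec:converse}

Everything that we use about quasi-convex edge stabilizers in a negative direction comes from one finiteness statement.

\begin{lemma}\label{lem:height}
Let $E$ be a $\kappa$-quasi-convex subgroup of a hyperbolic group $G$. There is a number $n$, depending only on $G$ with its generating set and on $\kappa$, such that for every infinite subgroup $H\le G$ there are at most $n$ cosets $gE$ with $H\le gEg^{-1}$.
\end{lemma}

\begin{proof}
Let $n$ be the number of elements in a ball of radius $2\delta+\kappa$. Let $g_1E,\dots,g_NE$ be distinct cosets with $H\le g_iEg_i^{-1}$, and let $D$ be the largest word length of the $g_i$. As $H$ is infinite, it contains an element $h$ so long that a geodesic $[1,h]$ has a vertex $p$ at distance more than $D+2\delta$ from both $1$ and $h$. Fix $i$, put $g=g_i$, and consider a geodesic quadrilateral with vertices $1,h,hg,g$. The sides $[1,g]$ and $[h,hg]$ have length at most $D$, so $p$ is more than $2\delta$ away from them, and therefore within $2\delta$ of $[g,hg]$. Both $g$ and $hg=g(g^{-1}hg)$ lie in $gE$, so $[g,hg]$ lies in the $\kappa$-neighborhood of $gE$. Hence every $g_iE$ meets the ball of radius $2\delta+\kappa$ about $p$. Distinct cosets are disjoint,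 so $N\le n$.
\end{proof}

If $G$ acts on a tree without inversions and $E$ is the stabilizer of an edge $e$, then $gE\mapsto ge$ is a bijection onto the orbit $Ge$, and $ge$ has stabilizer $gEg^{-1}$. So Lemma~\ref{lem:height} says: \emph{if the stabilizer of $e$ is quasi-convex, an infinite subgroup of $G$ fixes at most $n$ edges of the orbit $Ge$.} Some hypothesis on $E$ is needed: if $E$ is infinite, normal and of infinite index, then $H=E$ lies in $gEg^{-1}$ for all $g$.

For acylindrical actions, being non-elementary costs almost nothing.

\begin{lemma}\label{lem:nonelem}
If a group $G$ acts acylindrically on a tree and contains a loxodromic element, then $G$ is virtually cyclic or the action is non-elementary.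
\end{lemma}

\begin{proof}
Let the action be $(k,C)$-acylindrical. We first show that two loxodromic elements $h,h'$ fixing a common end $\xi$ have the same axis. Let $G_\xi$ be the stabilizer of $\xi$ and let $r_0,r_1,\dots$ be the vertices of a ray to $\xi$. For $g\in G_\xi$ there is an integer $\beta(g)$ with $gr_m=r_{m+\beta(g)}$ for all large $m$, and $\beta\colon G_\xi\to\mathbb Z$ is a homomorphism. Finitely many elements of $\ker\beta$ fix a common subray pointwise, which contains a path of length $k$; so there are at most $C$ of them, and $|\ker\beta|\le C$. Since $h$ fixes no point, $\beta(h)\neq0$, and therefore $\langle h\rangle$ has finite index in $G_\xi$. The same holds for $\langle h'\rangle$. So $\langle h\rangle\cap\langle h'\rangle$ is infinite, $h^p=h'^q$ with $p,q\ne0$, and the axes agree by (T3).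

Suppose that the action is not non-elementary, and let $h$ be loxodromic with axis $\ell$. For every $g\in G$ the elements $h$ and $ghg^{-1}$ fix a common end, so $g\ell=\ell$. Thus $G$ acts on the line $\ell$, with kernel of order at most $C$ and image in the infinite dihedral group. Hence $G$ is virtually cyclic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
By (T1) the action on $\widehat T$ has no inversions, no global fixed point and quasi-convex edge stabilizers. By (T4) there is a loxodromic element. By (T3) all non-empty invariant subtrees contain its axis, so their intersection $T_0$ is a non-empty invariant subtree, the minimal one. It has finitely many orbits of edges: if $v$ is a vertex of $T_0$ and $g_1,\dots,g_m$ generate $G$, the union of the translates of the segments $[v,g_iv]$ is a connected invariant subgraph of $T_0$, hence all of $T_0$. Let $r$ be the number of edge orbits and $n$ a common bound in Lemma~\ref{lem:height} for the stabilizers of orbit representatives. A path with more than $rn$ edges has more than $n$ edges in one orbit, so its pointwise stabilizer is finite, of order bounded by (H3). The action on $T_0$ is therefore acylindrical, and it is non-elementary by Lemma~\ref{lem:nonelem}.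
\end{proof}

Passing to $T_0$ is necessary. If $E$ is an infinite edge stabilizer fixing a vertex $v$, attach a ray at $gv$ for each coset $gE$. The new action still has quasi-convex edge stabilizers, but $E$ fixes a ray.

\section{Amalgams along a malnormal quasi-convex subgroup}\label{sec:amalgam}

We need hyperbolic groups acting acylindrically on trees with distorted edge groups. An amalgam gives this if the edge group is well behaved in one factor only. A subgroup $F\le B$ is \emph{malnormal} if $F\cap bFb^{-1}=1$ for all $b\in B\smallsetminus F$.

Hyperbolicity of the amalgam goes through relative hyperbolicity. Recall that a finitely generated group is \emph{hyperbolic relative to} a family $\mathcal G$ of infinite finitely generated subgroups if it acts on a connected hyperbolic graph, in which each edge lies on only finitely many simple cycles of any given length, with finitely many orbits of edges and finite edge stabilizers, so that $\mathcal G$ is the family of stabilizers of vertices of infinite valence. We use the notion only through four results.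
\begin{enumerate}
\item[(R1)] A hyperbolic group is hyperbolic relative to the conjugates of an infinite malnormal quasi-convex subgroup \cite[Theorem 7.11]{Bowditch}.
\item[(R2)] If $B$ is hyperbolic relative to a family $\mathcal G$ containing $F$, and $F$ embeds in a finitely generated group $A$, then $A*_FB$ is hyperbolic relative to the conjugates of $A$ and of the members of $\mathcal G$ not conjugate to $F$ \cite[Theorem 0.1(2)]{Dahmani}.
\item[(R3)] A group that is hyperbolic relative to hyperbolic subgroups is hyperbolic \cite[Corollary 2.41]{Osin}.
\item[(R4)] If a finitely generated group is hyperbolic relative to $\mathcal G$, the members of $\mathcal G$ are undistorted \cite[Lemma 5.4]{Osin}.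
\end{enumerate}
Note that (R2) puts no condition on the distortion of $F$ in $A$.

\begin{proposition}\label{prop:amalgam}
Let $B$ be a hyperbolic group and $F<B$ a proper infinite malnormal quasi-convex subgroup. Let $A$ be a hyperbolic group containing $F$ as a proper subgroup. Then $G=A*_FB$ is hyperbolic, $A$ is undistorted in $G$, and the action of $G$ on its Bass--Serre tree $T$ is $(3,1)$-acylindrical and non-elementary.
\end{proposition}

\begin{proof}
By (R1) and (R2), $G$ is hyperbolic relative to the conjugates of $A$. So $G$ is hyperbolic by (R3), and $A$ is undistorted by (R4).

A path of length at least $3$ in $T$ has two consecutive interior vertices, and one of them has the form $gB$. The path passes through $gB$ along two distinct edges $gbF$ and $gb'F$ with $b,b'\in B$ and $c=b^{-1}b'\notin F$. The intersection of their stabilizers is $gb\,(F\cap cFc^{-1})\,(gb)^{-1}=1$. So the action is $(3,1)$-acylindrical.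

Take $a\in A\smallsetminus F$ and $b\in B\smallsetminus F$. The edges $F$ and $aF$ are distinct and share the vertex $A$; the edges $aF$ and $abF$ are distinct and share the vertex $aB$. Hence the edges $(ab)^mF$, $(ab)^maF$, $m\in\mathbb Z$, form a bi-infinite path without backtracking, which $ab$ translates by $2$. So $ab$ is loxodromic. Finally, $B$ is not virtually cyclic: otherwise the infinite subgroup $F$ would have finite index in $B$, and $F\cap bFb^{-1}$ would be infinite. So $G$ is not virtually cyclic, and Lemma~\ref{lem:nonelem} applies.
\end{proof}

If $B$ has property FA, it contributes no splitting of its own, and the quasi-convex splittings of $G$ are governed by the pair $(A,F)$.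

\begin{theorem}\label{thm:criterion}
Let $B$ be a hyperbolic group with property FA and $F<B$ a proper infinite malnormal quasi-convex subgroup. Let $A$ be a hyperbolic group containing $F$ as a proper subgroup. Then $G=A*_FB$ is hyperbolic, acts $(3,1)$-acylindrically and non-elementarily on its Bass--Serre tree, and admits a quasi-convex splitting if and only if
\begin{enumerate}
\item[(a)] $F$ is contained in a proper quasi-convex subgroup of $A$, or
\item[(b)] $A$ has a quasi-convex splitting in which $F$ fixes a point.
\end{enumerate}
\end{theorem}

\begin{proof}
The first two assertions are in Proposition~\ref{prop:amalgam}. Since $A$ is undistorted in $G$, (H1) and (H2) show that a subgroup of $A$ is quasi-convex in $A$ if and only if it is quasi-convex in $G$, and that $E\cap A$ is quasi-convex in $A$ whenever $E$ is quasi-convex in $G$.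

\emph{(a) gives a splitting.} If $F\le K<A$ with $K$ proper and quasi-convex, then $G=A*_K(K*_FB)$. Here $K\ne A$, and $K\neq K*_FB$ because $B\neq F$. So the Bass--Serre tree of this amalgam is a quasi-convex splitting of $G$.

\emph{(b) gives a splitting.} Let $T_A$ be the tree of the splitting of $A$, subdivided so that there are no inversions and $F$ fixes a vertex $v_0$. We blow up the vertices $gA$ of the Bass--Serre tree $T$ to copies of $T_A$. Let $G\times_AT_A$ be the quotient of $G\times T_A$ by $(ga,p)\sim(g,ap)$ for $a\in A$; it is a disjoint union of copies of $T_A$, one for each coset $gA$. Add the vertices $gB$, and for each coset $gF$ a \emph{new edge} from $[g,v_0]$ to $gB$, which is well defined because $F$ fixes $v_0$. The resulting $G$-graph $Y$ maps onto $T$ by collapsing each copy of $T_A$. It is connected since $T$ and $T_A$ are. A simple cycle in $Y$ cannot lie in one copy of $T_A$, so it would project to a non-trivial closed walk in $T$ using no edge twice, which a tree does not have. So $Y$ is a tree. The stabilizers of the new edges are conjugate to $F$ and need not be quasi-convex, so we collapse each component of the union of the new edges to a point. This gives a $G$-tree $Y'$ whose edge stabilizers are conjugates of edge stabilizers of $T_A$, hence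 quasi-convex in $G$. No collapsed component contains two points of the copy $[1,T_A]$, since it would contain the segment between them, which consists of old edges. So $T_A$ embeds in $Y'$ as an $A$-invariant subtree. If $G$ fixed a point of $Y'$, then $A$ would fix a point of $T_A$ by (T2), which it does not.

\emph{A splitting gives (a) or (b).} Let $\widehat T$ be a quasi-convex splitting of $G$, subdivided to have no inversions. By property FA, $B$ fixes a vertex $v$. If $A$ fixes no point, then $\widehat T$ is a quasi-convex splitting of $A$ in which $F\le B$ fixes $v$, and (b) holds. Otherwise let $w$ be the vertex of $\operatorname{Fix}(A)$ nearest to $v$. Then $w\ne v$, since $G=\langle A,B\rangle$ fixes no point. Let $e$ be the edge of $[v,w]$ at $w$, with stabilizer $E$, and put $K=E\cap A$. Then $K$ is quasi-convex in $A$; it contains $F$, because $F$ fixes $v$ and $w$ and hence $[v,w]$; and $K\ne A$ by the choice of $w$. So (a) holds.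
\end{proof}

\section{Subgroups conjugated into themselves}\label{sec:ascending}

By Theorem~\ref{thm:criterion}, a counterexample needs a pair $F<A$ in which $F$ lies in no proper quasi-convex subgroup of $A$. Lemma~\ref{lem:height} suggests how to get one: arrange that $F$ lies in many conjugates of any subgroup containing it. If $sFs^{-1}\subseteq F\le K$, then $F\le s^{-m}Ks^{m}$ for all $m\geq0$. The smallest case shows what this achieves and what it misses.

\begin{example}[one stable letter]\label{ex:oneletter}
Let $F$ be free of rank $2$, let $\theta\colon F\to F$ be injective and not surjective, and suppose that the HNN extension $A_1=\langle F,s\mid sas^{-1}=\theta(a),\ a\in F\rangle$ is hyperbolic; Remark~\ref{rem:A1} gives such a $\theta$. Let $\chi\colon A_1\to\mathbb Z$ be the exponent sum of $s$; its kernel is the normal closure of $F$. Let $B\supset F$ be as in Theorem~\ref{thm:criterion} and $G_1=A_1*_FB$.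

\emph{The Bass--Serre tree of $G_1$ is not a quasi-convex splitting.} The cosets $s^{-m}F$, $m\ge0$, are distinguished by $\chi$ and satisfy $F\le s^{-m}Fs^m$. By Lemma~\ref{lem:height}, $F$ is not quasi-convex.

\emph{A quasi-convex subgroup $K$ of $A_1$ containing $F$ contains $\ker\chi$ and has finite index.} Let $S\subseteq A_1/K$ be the set of cosets fixed by $F$ under left multiplication. It contains $K$, and it is finite by Lemma~\ref{lem:height}. If $gK\in S$ and $a\in F$, then $a\,s^{-1}gK=s^{-1}\theta(a)gK=s^{-1}gK$. So $s^{-1}$ maps the finite set $S$ injectively into itself and thus permutes it. Hence $S$ is invariant under $A_1=\langle F,s\rangle$, so $S=A_1/K$. Now $F$ acts trivially on $A_1/K$, hence so does its normal closure.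

\emph{Yet $G_1$ has a quasi-convex splitting.} The subgroup $\chi^{-1}(2\mathbb Z)$ has index $2$ in $A_1$ and contains $F$, so condition (a) of Theorem~\ref{thm:criterion} holds.
\end{example}

The only defect is that the quotient of $A_1$ by the normal closure of $F$ has non-trivial finite quotients. We remove it by asking that $F$ normally generate $A$. The argument of the example then runs in any tree.

\begin{proposition}\label{prop:fix}
Let a hyperbolic group $G$ act without inversions on a tree with quasi-convex edge stabilizers. Let $F\le A\le G$ with $F$ infinite. Suppose that $A$ is generated by $F$ and a set $Z$ of elements $z$ with $zFz^{-1}\subseteq F$, and that $A$ is the normal closure of $F$ in $A$. Then $\operatorname{Fix}(F)=\operatorname{Fix}(A)$.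
\end{proposition}

\begin{proof}
Let $X=\operatorname{Fix}(F)\supseteq\operatorname{Fix}(A)$; we may assume $X\neq\emptyset$, so $X$ is a subtree. For $z\in Z$ we have $F\subseteq z^{-1}Fz$, and therefore
\begin{equation}\label{eq:push}
z^{-1}X=\operatorname{Fix}(z^{-1}Fz)\subseteq X .
\end{equation}
If $X$ is a single vertex $v$, then $z^{-1}v=v$ for $z\in Z$ by \eqref{eq:push}, so $A$ fixes $v$. Otherwise every point of $X$ lies on an edge $e$ of $X$, and it suffices to show that $A$ fixes $e$. Let $S$ be the set of edges of $X$ in the orbit $Ge$. It is finite by Lemma~\ref{lem:height} applied to $H=F$. By \eqref{eq:push} each $z^{-1}$ maps $S$ injectively into $S$, hence permutes it. As $F$ fixes every element of $S$, the group $A=\langle F,Z\rangle$ acts on $S$ with $F$ in the kernel. The kernel is normal in $A$, so it is all of $A$. Thus $A$ preserves $e$ and, there being no inversions, fixes it pointwise.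
\end{proof}

Quasi-convexity enters only through the finiteness of $S$, which turns the inclusion \eqref{eq:push} into an action of $A$.

It remains to find a hyperbolic group $A$ with these properties and $F\neq A$. One stable letter cannot suffice. In $A_1$ the relations $sa=\theta(a)s$ and $as^{-1}=s^{-1}\theta(a)$ bring every element to the form $s^{-p}as^q$ with $a\in F$ and $p,q\geq0$, which is conjugate to $as^{q-p}$. If $F$ normally generates a quotient $A_1/N$, then $\chi(N)=\mathbb Z$, so $N$ contains an element $as$ with $a\in F$, and $A_1/N$ is just the image of $F$. With two stable letters there is room.

\begin{proposition}\label{prop:A}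
There is a torsion-free hyperbolic group $A$, generated by a free subgroup $F$ of rank $2$ and elements $s,t$, such that $sFs^{-1}\subseteq F$, $tFt^{-1}\subseteq F$, $F\neq A$, and $A$ is the normal closure of $F$.
\end{proposition}

The proof occupies Sections~\ref{sec:A} and~\ref{sec:embed}. We first deduce the main theorem.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every torsion-free non-elementary hyperbolic group contains a malnormal quasi-convex free subgroup of rank $2$ \cite{Kapovich}. Identify such a subgroup of $B$ with the subgroup $F$ of the group $A$ in Proposition~\ref{prop:A}, and put $G=A*_FB$. We have $F\ne B$, because $F$ acts freely and without inversions on its Cayley tree and so does not have property FA. Proposition~\ref{prop:amalgam} gives hyperbolicity and (2). Elements of finite order are conjugate into $A$ or $B$, which are torsion-free; this completes (1).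

For (3), let $G$ act on a tree with quasi-convex edge stabilizers. By (T1) we may pass to the barycentric subdivision and assume that there are no inversions. By property FA, used only here and for $F\ne B$, the group $B$ fixes a vertex $v$. Then $v\in\operatorname{Fix}(F)$, and $\operatorname{Fix}(F)=\operatorname{Fix}(A)$ by Proposition~\ref{prop:fix} with $Z=\{s,t\}$. So $G=\langle A,B\rangle$ fixes $v$.
\end{proof}

\section{The group $A$}\label{sec:A}

We start from an HNN extension $A_0$ of $F$ with two stable letters $s,t$ and associated monomorphisms $\theta_s,\theta_t\colon F\to F$, and impose two relators $R_1,R_2$ that become $s$ and $t$ when $F$ is killed. The danger is that $F$ collapses. For a stable letter $z$ and $c\in F$, the word $zcz^{-1}$ always equals an element of $F$ in $A_0$, whereas $z^{-1}cz$ does so if $c\in\theta_z(F)$. If $R_1=s\cdot t^{-1}ct\cdot s^{-1}c's\cdots$ had all its coefficients $c,c',\dots$ in the respective images, it would read $s\in F$; then $sFs^{-1}=F$ in $A$, which is incompatible with $\theta_s(F)\ne F$ unless $F$ fails to embed. So we build $R_1$ and $R_2$ from blocks $z^{-1}cz$ with coefficients independent of $\theta_s(F)$ and $\theta_t(F)$. The letter $z$ alternates between $t$ and $s$, so that adjacent blocks do not merge. The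 proof that $F$ embeds will need six blocks in each relator, and hyperbolicity will need all the words to be long with short overlaps. We thus need $4+12$ such words.

Let $F$ be free on $x,y$. Put $L=1600$, and for $1\le i\le16$, $1\le k\le100$ let $e_{i,k}=L+100(i-1)+k$. These are distinct integers in $(L,2L]$. Let
\[
w_i=x\,y^{e_{i,1}}\,x\,y^{e_{i,2}}\cdots x\,y^{e_{i,100}},\qquad |w_i|>100L .
\]

\begin{lemma}\label{lem:free}
The elements $w_1,\dots,w_{16}$ freely generate a subgroup of $F$.
\end{lemma}

\begin{proof}
Write $w_i=x\,y^{e_{i,1}}m_i\,y^{e_{i,100}}$, where $m_i=xy^{e_{i,2}}x\cdots y^{e_{i,99}}x$ begins and ends with $x$. Consider a non-empty reduced word in the symbols $w_i^{\pm1}$ and the junction between two consecutive symbols. In $w_iw_j$ and $w_i^{-1}w_j^{-1}$ nothing cancels. For $i\neq j$, the junction of $w_i^{-1}w_j$ reduces to $m_i^{-1}y^{e_{j,1}-e_{i,1}}m_j$, and that of $w_iw_j^{-1}$ to $m_iy^{e_{i,100}-e_{j,100}}m_j^{-1}$, with non-zero exponents. After these cancellations the word in $x,y$ is reduced and still contains all the $m_i^{\pm1}$, so it is non-trivial.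
\end{proof}

Define $\theta_s,\theta_t\colon F\to F$ by $\theta_s(x)=w_1$, $\theta_s(y)=w_2$, $\theta_t(x)=w_3$, $\theta_t(y)=w_4$. Rename $w_5,\dots,w_{16}$ as $f_1,f_2,f_3,g_1,g_2,g_3,f_1',f_2',f_3',g_1',g_2',g_3'$, call them the \emph{coefficients}, and let $W$ be the subgroup that they generate. By Lemma~\ref{lem:free}, for $z\in\{s,t\}$ the map $\theta_z$ is injective, and
\begin{equation}\label{eq:freeproduct}
\langle\theta_z(F),W\rangle=\theta_z(F)*W,\quad\text{with the coefficients as a basis of } W .
\end{equation}
In particular $\theta_z(F)\ne F$. Let
\begin{gather*}
R_1=s\prod_{j=1}^3\bigl(t^{-1}f_j\,t\;s^{-1}g_j\,s\bigr),\qquad R_2=t\prod_{j=1}^3\bigl(s^{-1}f'_j\,s\;t^{-1}g'_j\,t\bigr),\\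
A_0=\bigl\langle x,y,s,t\ \big|\ zaz^{-1}\theta_z(a)^{-1}\ \ (z\in\{s,t\},\ a\in\{x,y\})\bigr\rangle,
\end{gather*}
and let $A$ be the quotient of $A_0$ by the normal closure of $R_1$ and $R_2$. The group $A_0$ is an HNN extension of $F$ with two stable letters, so $F$ embeds in $A_0$.

Recall the small cancellation condition. For a presentation with cyclically reduced relators, let $\mathcal R$ be the set of all cyclic permutations of the relators and their inverses. A \emph{piece} is a common initial segment of two distinct elements of $\mathcal R$. The presentation is $C'(1/6)$ if $|u|<|r|/6$ whenever a piece $u$ is an initial segment of $r\in\mathcal R$. A finite $C'(1/6)$ presentation defines a hyperbolic group. If moreover no relator is a proper power and no relator is a cyclic permutation of another relator or of the inverse of a relator, the presentation complex is aspherical (Lyndon); the group then has a finite-dimensional classifying space and is torsion-free.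

\begin{lemma}\label{lem:sc}
The group $A$ is hyperbolic and torsion-free.
\end{lemma}

\begin{proof}
The six relators are cyclically reduced and have length greater than $100L$. For each relator $r$ let $r^+$ be the one of $r,r^{-1}$ in which the $w_i$ appear with exponent $+1$. Read cyclically, $r^+$ consists of words $w_i$ alternating with \emph{separators}
\[
za^{-1}z^{-1},\qquad ts^{-1},\qquad st^{-1},\qquad sst^{-1},\qquad tts^{-1},
\]
which have length at most $3$ and begin and end with a stable letter. Each $w_i$ is used once in total.

Call a word $xy^ex$ with $e\ge1$ a \emph{marker}. In the twelve cyclic words $(r^+)^{\pm1}$, the maximal segments without stable letters are the $w_i^{\pm1}$ and single letters, so a marker occurs only inside some $w_i$. Since the exponents are distinct, each marker, and each inverse of a marker, occurs at most once among the twelve cyclic words; and each $r^+$ contains a marker. Hence no relator is a proper power, and the twelve cyclic words are distinct. Also, no piece contains a marker or its inverse: two elements of $\mathcal R$ in which it stands at the same position are obtained by cutting the same cyclic word at the same place, so they are equal.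

Let $u$ be a piece. Then $u$ or $u^{-1}$ is a subword of a cyclic permutation of some $r^+$ and contains no marker. A subword of $w_i$ without a marker has at most one letter $x$, so it has length at most $4L+1$ and is not all of $w_i$. Thus $u^{\pm1}$ contains no whole $w_i$, and so consists of at most an end of one $w_i$, a separator, and a beginning of one $w_j$. Therefore $|u|\le2(4L+1)+3<100L/6$.
\end{proof}

\begin{remark}\label{rem:A1}
The two relators $sas^{-1}\theta_s(a)^{-1}$ alone also satisfy $C'(1/6)$, since their pieces are among those just bounded. So $\theta=\theta_s$ can be used in Example~\ref{ex:oneletter}.
\end{remark}

\begin{proposition}\label{prop:embed}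
The natural map $F\to A$ is injective.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:A}, assuming Proposition~\ref{prop:embed}]
The group $A$ is hyperbolic and torsion-free by Lemma~\ref{lem:sc}, and $F\le A$. The defining relations give $zFz^{-1}=\theta_z(F)\subseteq F$ for $z=s,t$. If $A=F$, then $s\in F$ and $sFs^{-1}=F$, contradicting $\theta_s(F)\ne F$. Putting $x=y=1$ turns the four relators of $A_0$ into trivial words, $R_1$ into $s$ and $R_2$ into $t$; so $A$ is the normal closure of $F$.
\end{proof}

\section{The free group embeds in $A$}\label{sec:embed}

Small cancellation does not give Proposition~\ref{prop:embed} directly. A word in $x,y$ may contain $w_1$, which is almost all of a relator, and replacing it by $sxs^{-1}$ leads out of $F$. We therefore treat the relators of $A_0$ as understood and count only the uses of $R_1$ and $R_2$. In a van Kampen diagram the faces labeled $R_j^{\pm1}$ become the vertices of a planar graph. Euler's formula forces this graph to have many complementary regions with two corners, and the independence \eqref{eq:freeproduct} of the coefficients limits their number.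

\subsection*{Diagrams}
A \emph{van Kampen diagram} for a word $w$ over a presentation is a finite contractible $2$-complex $\Delta\subset\mathbb R^2$ with oriented edges labeled by generators, such that the boundary of each face reads a cyclic permutation of a relator or its inverse, and the boundary path of $\Delta$ reads $w$. A face is the image of a closed polygon whose interior embeds and whose sides may be identified in $\Delta$. Van Kampen's lemma says that if a reduced word $w$ equals, in the free group, a product of conjugates of relators and their inverses, then there is a diagram for $w$ with at most one face for each factor, labeled by the relator of that factor.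

Suppose that a non-empty reduced word $w$ in $x,y$ is trivial in $A$. Among the diagrams for $w$ over the presentation of $A$, choose $\Delta$ with the least number $n$ of \emph{$R$-faces}, that is, faces labeled $R_1^{\pm1}$ or $R_2^{\pm1}$. The other faces are \emph{$r$-faces}. Choose a \emph{center} $c_D$ in the interior of each $R$-face $D$, and let $\Delta^\circ$ be $\Delta$ without the centers. Radial projection from the centers retracts $\Delta^\circ$ onto the complement of the open $R$-faces, which maps, preserving labels, to the presentation complex $K_0$ of $A_0$. Let $\phi\colon\Delta^\circ\to K_0$ be the composite. A loop in $\Delta^\circ$ thus determines a conjugacy class in $A_0$ that depends only on its free homotopy class, and for a closed edge path it is the class of the label. If $n=0$, then $w=1$ in $A_0$, which is impossible because $F$ embeds in $A_0$. So $n\ge1$.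

\subsection*{Corridors and the graph $\Gamma$}
Call an edge \emph{stable} if it is labeled $s$ or $t$. As $w$ has no stable letters, no stable edge lies on the boundary path, so a stable edge has a face on either side (possibly the same face) and its midpoint is interior to $\Delta$. An $r$-face has two stable sides; join their midpoints by an arc inside the face. An $R$-face $D$ has $13$ stable sides, counted on its polygon; join $c_D$ to their midpoints by $13$ arcs inside $D$ that are disjoint except at $c_D$. Every midpoint of a stable edge is the endpoint of exactly two arcs, one on each side. So the union of the arcs is a disjoint union of circles and of a finite planar graph $\Gamma$, possibly with loops and multiple edges, whose vertices are the centers, each of valence $13$. It meets the $1$-skeleton of $\Delta$ only in midpoints of stable edges.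

An edge of $\Gamma$ runs through a \emph{corridor}: a sequence of $r$-faces, possibly empty, glued along stable edges with one label $z$. In an $r$-face labeled $(zaz^{-1}\theta_z(a)^{-1})^{\pm1}$, the arc separates the heads of the two $z$-edges, joined by the side labeled $a$, from their tails, joined by the path labeled $\theta_z(a)$. So along an edge of $\Gamma$ all heads lie on one side and all tails on the other. This gives two edge paths, the \emph{head side} and the \emph{tail side} of the corridor. Both are labeled by words in $x,y$, and the label of the tail side represents an element of $\theta_z(F)$.

\subsection*{Corners}
The $13$ arcs cut an $R$-face $D$ into $13$ sectors, the \emph{corners} of $D$, one for each pair of cyclically consecutive stable sides. The \emph{path} of a corner is the part of the boundary of $D$ between these two sides, possibly a single vertex. Reading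
\[
R_1=s\,t^{-1}f_1t\,s^{-1}g_1s\,t^{-1}f_2t\,s^{-1}g_2s\,t^{-1}f_3t\,s^{-1}g_3s
\]
cyclically, and $R_2$, which has the same form with $s$ and $t$ exchanged, we find three types:
\begin{itemize}
\item six \emph{tail corners} $z^{-1}cz$ with $c$ a coefficient: both sides have the same letter, the corner lies at both tails, and its path is labeled $c^{\pm1}$;
\item six \emph{head corners} $st^{-1}$ or $ts^{-1}$: the two sides have different letters and the corner lies at both heads;
\item one \emph{mixed corner} $ss$ or $tt$, which lies at one head and one tail.
\end{itemize}
We note the consequence for which two stable letters were needed:
\begin{equation}\label{eq:corner}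
\begin{array}{l}\text{a corner between two sides with the same letter, lying at both}\\ \text{heads or at both tails, is a tail corner.}\end{array}
\end{equation}

\subsection*{Regions}
We want relations in $F$ from the complementary regions of $\Gamma$, and for this the regions should be discs without centers. So we pass to an innermost component. For a component $\Gamma'$ of $\Gamma$, let its \emph{hull} be the union of $\Gamma'$ with the bounded components of $\mathbb R^2\smallsetminus\Gamma'$. Choose a component $\Gamma_1$ whose hull is minimal under inclusion, and let $O$ be the unbounded component of $\mathbb R^2\smallsetminus\Gamma_1$. If another component $\Gamma'$ lay in a bounded component of $\mathbb R^2\smallsetminus\Gamma_1$, the connected unbounded set $O\cup\Gamma_1$ would be disjoint from $\Gamma'$, hence from its hull, and that hull would be strictly smaller. So the hull of $\Gamma_1$ contains no centers other than the vertices of $\Gamma_1$.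

The \emph{regions} are the components of $S^2\smallsetminus\Gamma_1$, where $S^2=\mathbb R^2\cup\{\infty\}$. They are open discs, since $\Gamma_1$ is connected. The bounded regions lie in $\Delta$, because $\mathbb R^2\smallsetminus\Delta$ is connected, unbounded and disjoint from $\Gamma_1$; so they lie in $\Delta^\circ$. Walking along the boundary of a region $U$, with $U$ on the left, we pass alternately along an edge of $\Gamma_1$ and around a corner contained in $U$. Every corner of a face with center in $\Gamma_1$ occurs once, in one region. The \emph{degree} of $U$ is its number of corners; it is at least $1$. If the walk enters or leaves a corner through a stable side, then the corner lies at the tail of that side exactly when the tail side of the corridor faces $U$.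

For a bounded region $U$ let $p_U$ be the closed edge path that follows the walk, consisting alternately of the sides of the corridors that face $U$ and the paths of the corners.

\begin{lemma}\label{lem:pU}
The path $p_U$ lies in $U$, and its label is trivial in $F$.
\end{lemma}

\begin{proof}
The path $p_U$ contains no stable edge, so it is disjoint from $\Gamma_1$. Take a stable edge crossed by the walk, and its half on the side of $U$ without the midpoint. This half is connected, disjoint from $\Gamma_1$ and starts in $U$, so it lies in $U$; its endpoint lies on $p_U$. As $p_U$ is connected, $p_U\subset U$. Since $U$ is an open disc in $\Delta^\circ$, the label of $p_U$ is trivial in $A_0$. It is a word in $x,y$, and $F$ embeds in $A_0$.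
\end{proof}

\begin{example}[a face and its mirror image]\label{ex:mirror}
Glue a polygon labeled $R_1$ to its mirror image along the whole boundary except the path labeled $f_1$. This is a diagram for the unreduced word $f_1f_1^{-1}$. The graph $\Gamma$ has two vertices joined by $13$ edges with empty corridors. There are $12$ bounded regions, all of degree $2$, each made of a corner and its mirror image; five of them have tail corners. So regions of degree $2$ with a tail corner do occur. Conversely, take any component with two vertices and no bounded region of degree $1$. It has $13$ edges, so $13$ regions by Euler's formula, with degrees adding up to $26$. If $b$ of the $12$ bounded regions have degree $2$, then $26\ge2b+3(12-b)+1$, so $b\ge11$. These regions use $22$ corners, and only $14$ corners are not tail corners. So some region of degree $2$ has a tail corner. Lemma~\ref{lem:deg2} shows that this happens only when the two faces are mirror images that cancel, which a minimal diagram does not allow.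
\end{example}

\begin{lemma}\label{lem:deg1}
No bounded region has degree $1$.
\end{lemma}

\begin{proof}
The walk around such a region $U$ consists of one edge of $\Gamma_1$, running through a corridor with letter $z$, and one corner between the first and the last stable edge that it crosses. As one side of the corridor faces $U$, the corner lies at both heads or at both tails. By \eqref{eq:corner} it is a tail corner with a coefficient $c$, and Lemma~\ref{lem:pU} gives $c^{\pm1}\sigma=1$ with $\sigma\in\theta_z(F)$. This contradicts \eqref{eq:freeproduct}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,>=stealth]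
\fill[gray!15] (0,1) rectangle (6,2);
\fill[gray!15] (0,-1) rectangle (6,-2);
\draw (0,2)--(6,2) (0,-2)--(6,-2);
\draw[very thick] (0,1)--(6,1)--(6,-1)--(0,-1)--cycle;
\foreach \x in {0,2,4,6}{\draw[->] (\x,1)--(\x,2); \draw[->] (\x,-1)--(\x,-2);}
\draw (0,2)--(-1.6,2.4) (0,-2)--(-1.6,-2.4) (6,2)--(7.6,2.4) (6,-2)--(7.6,-2.4);
\draw[dashed] (-2,0)--(0,1.5)--(6,1.5)--(8,0)--(6,-1.5)--(0,-1.5)--cycle;
\fill (-2,0) circle (2pt) node[left] {$c_{D_1}$};
\fill (8,0) circle (2pt) node[right] {$c_{D_2}$};
\fill (0,-1) circle (2pt) node[above right] {$u_1$};
\fill (6,-1) circle (2pt) node[above left] {$u_2$};
\node[left] at (0,0) {$c$}; \node[right] at (6,0) {$c'$};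
\node[above] at (3,-1) {$\sigma$}; \node[below] at (3,1) {$\sigma'$};
\node at (2.2,1.78) {$z$}; \node at (2.2,-1.78) {$z$};
\node at (-1.5,1.5) {$D_1$}; \node at (7.5,1.5) {$D_2$};
\node at (-1.2,-1.25) {$\alpha$};
\end{tikzpicture}
\caption{A region $U$ of degree $2$ with tail corners, bounded by two edges of $\Gamma_1$ (dashed) that run through corridors of $r$-faces (shaded) between the $R$-faces $D_1$ and $D_2$. All $z$-edges point away from $U$. The thick closed path is $p_U$; it gives a relation in $F$ between the coefficients $c,c'$ and elements $\sigma,\sigma'$ of $\theta_z(F)$. Identifications of edges and vertices that may occur in the diagram are not shown.}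
\label{fig:bigon}
\end{figure}

\begin{lemma}\label{lem:deg2}
No bounded region of degree $2$ has a tail corner.
\end{lemma}

\begin{proof}
Let $U$ be such a region, with corners at faces $D_1,D_2$, the first being a tail corner $z^{-1}cz$ (Figure~\ref{fig:bigon}). Both corridors along $U$ have the letter $z$ and tail sides facing $U$. So the second corner lies at the tails of two $z$-edges and is a tail corner $z^{-1}c'z$ by \eqref{eq:corner}.

\emph{The faces are mirror images.} Let $D_i$ have counterclockwise label $R_{j_i}^{\varepsilon_i}$. With $U$ on the left of the walk, the path of each corner is traversed clockwise around its face. So Lemma~\ref{lem:pU} gives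
\[
c^{-\varepsilon_1}\,\sigma\,c'^{-\varepsilon_2}\,\sigma'=1,\qquad\sigma,\sigma'\in\theta_z(F).
\]
If $\sigma\ne1$, the left side is a normal form of length $4$, or $3$ if $\sigma'=1$, in the free product \eqref{eq:freeproduct}, hence non-trivial. So $\sigma=1$. Then $c^{-\varepsilon_1}c'^{-\varepsilon_2}\in W\cap\theta_z(F)=1$, which forces $c'=c$ and $\varepsilon_2=-\varepsilon_1$. The coefficient $c$ occurs in only one of $R_1,R_2$, once; so $j_1=j_2=:j$, and $D_1\ne D_2$ because the signs differ.

Let $\alpha$ be the edge of $\Gamma_1$ that the walk follows from $c_{D_1}$ to $c_{D_2}$, and $\gamma$ the tail side of its corridor, from a vertex $u_1$ of $D_1$ to a vertex $u_2$ of $D_2$; its label represents $\sigma=1$. Let $\lambda_i$ be the counterclockwise boundary loop of $D_i$ based at $u_i$. The clockwise corner path of $D_1$ ends at $u_1$, so $\lambda_1$ begins with this path reversed: it reads the cyclic permutation $Q$ of $R_j^{\varepsilon_1}$ that begins with $c^{\varepsilon_1}$. The clockwise corner path of $D_2$ begins at $u_2$ and reads $c^{-\varepsilon_2}=c^{\varepsilon_1}$, so $\lambda_2^{-1}$ reads the cyclic permutation of $R_j^{-\varepsilon_2}=R_j^{\varepsilon_1}$ that begins with $c^{\varepsilon_1}$, which is again $Q$.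

\emph{The faces cancel.} The union of $D_1$, $D_2$ and the corridor need not be an embedded disc, so we do not cut it out; we argue with loops in $\Delta^\circ$. Let $B_i$ be a small closed disc about $c_{D_i}$ inside the open face, and $\mu_i$ its counterclockwise boundary circle, based at a point $p_i$ in the corner belonging to $U$. Pushing $\alpha$ slightly to its left gives an arc $\gamma'$ in $U$ from $p_1$ to $p_2$ that meets $B_1\cup B_2$ only in its endpoints. Let $N$ be a thin closed disc neighborhood of $B_1\cup\gamma'\cup B_2$ in the interior of $\Delta$, containing no other center. Its counterclockwise boundary is freely homotopic, in $N$ without the two centers, to $\mu_1\gamma'\mu_2\gamma'^{-1}$. Let $q_i$ be a path from $p_i$ to $u_i$ running inside the open corner until it reaches $u_i$. In the polygon of $D_i$ punctured at its center we have $\mu_i\simeq q_i\lambda_iq_i^{-1}$, since both are the counterclockwise generator of the fundamental group. The paths $\gamma'$, $q_1$, $q_2$ lie in $U$, and so does $\gamma$ by Lemma~\ref{lem:pU}; as $U$ is simply connected, $\gamma'\simeq q_1\gamma q_2^{-1}$ in $U$. Hence, in $\Delta^\circ$,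
\[
\mu_1\gamma'\mu_2\gamma'^{-1}\simeq q_1\,\bigl(\lambda_1\gamma\lambda_2\gamma^{-1}\bigr)\,q_1^{-1},
\]
and $\partial N$ represents the conjugacy class of $Q\sigma Q^{-1}\sigma^{-1}=1$ in $A_0$.

Let $\Delta^+\subset\mathbb R^2$ be a regular neighborhood of $\Delta$. It is a closed disc with a retraction $\rho\colon\Delta^+\to\Delta$ that sends $\Delta^+\smallsetminus\Delta$ into the $1$-skeleton and $\partial\Delta^+$ onto the boundary path of $\Delta$. Remove from $\Delta^+$ the interior of $N$ and small open discs about the other $n-2$ centers. In the fundamental group of the resulting disc with $n-1$ holes, the outer boundary is a product of conjugates of the $n-1$ inner boundary circles. Applying $\phi\circ\rho$, we find that $w$ is, in $A_0$, a product of $n-2$ conjugates of $R_1^{\pm1},R_2^{\pm1}$. In the free group on $x,y,s,t$ it is therefore such a product times conjugates of relators of $A_0$ and their inverses. By van Kampen's lemma there is a diagram for $w$ with at most $n-2$ $R$-faces, contradicting the choice of $\Delta$.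
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:embed}]
Let $\Gamma_1$ have $V\ge1$ vertices. It has $13V/2$ edges, so by Euler's formula there are $2+11V/2$ regions, of which $1+11V/2$ are bounded. Let $b$ be the number of bounded regions of degree $2$. The degrees add up to the number $13V$ of corners. By Lemma~\ref{lem:deg1} the other bounded regions have degree at least $3$, and the unbounded region has degree at least $1$. So
\[
13V\ \ge\ 2b+3\Bigl(1+\frac{11V}2-b\Bigr)+1,\qquad\text{that is,}\qquad 2b\ge7V+8 .
\]
By Lemma~\ref{lem:deg2} none of the $2b$ corners of these regions is a tail corner, and each face has only $7$ corners that are not tail corners. So $2b\le7V$, a contradiction.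
\end{proof}

The count explains the six blocks. For relators with $d$ stable letters and $m$ tail corners, the same computation gives $(d-6)V+8\le2b\le(d-m)V$, which is contradictory for every $V$ as soon as $m\ge6$.

With Proposition~\ref{prop:embed}, the proofs of Proposition~\ref{prop:A} and Theorem~\ref{thm:main} are complete.

\begin{thebibliography}{9}

\bibitem{Bowditch}
Bowditch, \emph{Relatively hyperbolic groups}.

\bibitem{Cohen}
William D. Cohen, \emph{Quasi-convex Splittings of Acylindrical Graphs of Locally Finite-Height Groups}, arXiv:2503.15459 (2025).

\bibitem{Dahmani}
Dahmani, \emph{Combination of convergence groups}, Geom. Topol. 7 (2003).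

\bibitem{Kapovich}
I. Kapovich, \emph{A non-quasiconvexity embedding theorem for hyperbolic groups}, Math. Proc. Cambridge Philos. Soc. 127 (1999).

\bibitem{Osin}
Osin, \emph{Relatively hyperbolic groups}, Mem. AMS 843.

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
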